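# Global $\mathcal P$-forms that Möbius maps and monomials do not generate

## 1. Coordinates on which $\sigma$ acts as a root of $X^n+q$

Let $q=p^k$ be a prime power, let $n\ge 2$ with $\gcd(n,k)=1$, and put $K=\mathbb F_q(x_0,\dots,x_{n-1})$. Let $\sigma:K\to K$ be the $\mathbb F_q$-embedding with
$$\sigma x_i=x_{i+1}\quad(0\le i<n-1),\qquad \sigma x_{n-1}=x_0^q .$$
So $\sigma$ pushes the variables around a cycle, and one full turn raises to the $q$-th power: $\sigma^n f=f^q$ for all $f\in K$.

Choose $\alpha\in\mathbb F_{q^2}\setminus\mathbb F_q$ and write $\bar\alpha=\alpha^q$ and $m(X)=(X-\alpha)(X-\bar\alpha)\in\mathbb F_q[X]$. Let $K_2=\mathbb F_{q^2}(x_0,\dots,x_{n-1})$ and extend $\sigma$ to $K_2$ so that it is $\mathbb F_{q^2}$-linear; in particular $\sigma\alpha=\alpha$. Put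
$$u_i=\frac{x_i-\alpha}{x_i-\bar\alpha}\qquad(0\le i\le n-1).$$
Then $\sigma u_i=u_{i+1}$ for $i<n-1$. For the last one, $\alpha=\bar\alpha^{\,q}$, so $x_0^q-\alpha=(x_0-\bar\alpha)^q$ and $x_0^q-\bar\alpha=(x_0-\alpha)^q$. Hence
$$\sigma u_{n-1}=\frac{x_0^q-\alpha}{x_0^q-\bar\alpha}=\Big(\frac{x_0-\bar\alpha}{x_0-\alpha}\Big)^q=u_0^{-q}. \tag{1}$$

Compare the two cycles. On the $x_i$ the full turn is $x_0\mapsto x_0^{q}$; on the $u_i$ it is $u_0\mapsto u_0^{-q}$. Let $\rho=q^{1/n}>0$ and let $\pi$ be a root of $X^n+q$. Monomials in the $x_i$ with integer exponents form a group isomorphic to $\mathbb Z[\rho]$ via $x_i\leftrightarrow \rho^i$, with $\sigma$ acting as multiplication by $\rho$. Monomials in the $u_i$ form a group isomorphic to $\mathbb Z[\pi]$ via $u_i\leftrightarrow\pi^i$, with $\sigma$ acting as multiplication by $\pi$. Both identifications need the following fact.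

**(2) Irreducibility.** $X^n-q$ and $X^n+q$ are irreducible over $\mathbb Q$. Indeed, a root in $\overline{\mathbb Q}_p$ has $p$-adic valuation $k/n$ with $\gcd(k,n)=1$, so it generates an extension of $\mathbb Q_p$ whose ramification index is divisible by $n$. Its degree over $\mathbb Q$ is therefore at least $n$.

So $1,\rho,\dots,\rho^{n-1}$ is a $\mathbb Z$-basis of $\mathbb Z[\rho]$, and likewise for $\pi$.

What is this for? Units of $\mathbb Z[\rho]$ give invertible substitutions by monomials in the $x_i$. Units of $\mathbb Z[\pi]$ will give invertible substitutions by monomials in the $u_i$. The second family is defined over $\mathbb F_q$ after a change of coordinate, and it turns out to be almost disjoint from the group that the first family generates together with the Möbius maps. That answers the question to which we now turn.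

## 2. The group $\mathcal G(n,q)$ and its evident elements

Write $f^*=\sigma f$ and $f^{i*}=\sigma^i f$. For $f,g\in K\setminus\mathbb F_q$ define
$$f\circ g=f(g,g^*,\dots,g^{(n-1)*}).$$
It is known that for nonconstant $g$ the elements $g,g^*,\dots,g^{(n-1)*}$ are algebraically independent over $\mathbb F_q$, so this makes sense, and that $(K\setminus\mathbb F_q,\circ)$ is a monoid with identity $x_0$.

**Definition.** The invertible elements of this monoid are the *global $\mathcal P$-forms*. They form the group $\mathcal G(n,q)$.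

Three small cases, by hand.

* For $n=1$ we have $x_0^*=x_0^q$ and $f\circ g=f(g)$, so $\mathcal G(1,q)$ is the group of Möbius functions $\frac{ax_0+b}{cx_0+d}$ with $a,b,c,d\in\mathbb F_q$ and $ad-bc\neq0$. For every $n$ we regard $\mathcal G(1,q)$ as a subgroup of $\mathcal G(n,q)$.
* Let $n=q=2$. Then $x_0x_1$ is invertible: $(x_0x_1)^*=x_1x_0^2$, and $\frac{x_1}{x_0}\circ(x_0x_1)=\frac{x_1x_0^2}{x_0x_1}=x_0$; similarly $(x_0x_1)\circ\frac{x_1}{x_0}=\frac{x_1}{x_0}\cdot\frac{x_0^2}{x_1}=x_0$. In $\mathbb Z[\sqrt2]$ this is $(1+\sqrt2)(-1+\sqrt2)=1$.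
* Let $n=q=2$ again. Then $g=x_0+x_1$ is not invertible. Both $g$ and $g^*=x_1+x_0^2$ are fixed by the nontrivial automorphism $x_i\mapsto x_i+1$ of $K$, so $x_0$ is not a rational function of $g,g^*$.

Let $\mathcal M(n,q)$ be the set of rational monomials in $\mathcal G(n,q)$. It is known that
$$\mathcal M(n,q)=\{x_0^{e_0}\cdots x_{n-1}^{e_{n-1}}:\ e_i\in\mathbb Z,\ e_0+e_1\rho+\cdots+e_{n-1}\rho^{n-1}\in\mathbb Z[\rho]^\times\}.$$
Composition of monomials is multiplication of the corresponding numbers: if $f=\prod x_i^{e_i}$ and $g$ is a monomial with number $\gamma$, then $f\circ g=\prod(\sigma^ig)^{e_i}$ has number $\sum e_i\rho^i\gamma$. So $\mathcal M(n,q)\cong\mathbb Z[\rho]^\times$ is a group.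

The question, posed in Xiang-dong Hou, "On Global $\mathcal P$-Forms", arXiv:1405.4816 (2014), asks whether these evident elements are enough: is it true that for every $n\ge2$ and every $q=p^k$ with $\gcd(n,k)=1$, the set $\mathcal G(1,q)\cup\mathcal M(n,q)$ generates $\mathcal G(n,q)$? Write
$$H=H(n,q)=\langle\mathcal G(1,q)\cup\mathcal M(n,q)\rangle .$$
The answer is no. Throughout, $\gcd(n,k)=1$.

**Theorem 1.** For every $n\ge3$ and every $q$ with $\gcd(n,k)=1$, $H\neq\mathcal G(n,q)$. Moreover $H$ has infinite index. Precisely, let $\pi$ be a root of $X^n+q$ and $\alpha\in\mathbb F_{q^2}\setminus\mathbb F_q$. There is an injective homomorphism $\mathbb Z[\pi]^\times\to\mathcal G(n,q)$, $\varepsilon\mapsto y_\varepsilon$, with $y_\varepsilon\in H$ if and only if $\varepsilon=\pm1$; and $\mathbb Z[\pi]^\times$ is infinite. For example, $\frac{x_0x_1+1}{x_0+x_1+1}\in\mathcal G(3,2)\setminus H(3,2)$.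

**Theorem 2.** If $n\ge3$ is odd, there is a surjective homomorphism $\mathcal G(n,q)\to\mathbb Z^{(n-1)/2}$ that is trivial on $H$. So even the normal closure of $H$ has infinite index.

**Theorem 3.** $H(2,2)\ne\mathcal G(2,2)$. With $x=x_0$, $y=x_1$, an explicit element of $\mathcal G(2,2)\setminus H(2,2)$ is $g=A/B$, where
$$A=(xy+y+1)(y+x^2+x)(x^2+y^2+y),$$
$$B=xy^4+x^2y^3+(x^4+x+1)y^2+(x^4+x^2+1)y+x^5+x^2+1 .$$

The pairs $n=2$, $q\ge3$ are not settled in these notes; they are not needed for the answer.

## 3. Field embeddings and rational maps attached to a form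

This section translates $\circ$ into field theory and geometry. For nonconstant $g$ let $g^\sharp:K\to K$, $g^\sharp f=f\circ g$. It is the $\mathbb F_q$-embedding with $x_i\mapsto\sigma^ig$.

**(3) $g^\sharp$ commutes with $\sigma$.** Check on generators. For $i<n-1$, $g^\sharp\sigma x_i=g^\sharp x_{i+1}=\sigma^{i+1}g=\sigma g^\sharp x_i$. For $i=n-1$, $g^\sharp(x_0^q)=g^q=\sigma^ng=\sigma g^\sharp x_{n-1}$.

**(4) $(f\circ g)^\sharp=g^\sharp f^\sharp$.** By (3), $(f\circ g)^\sharp x_i=\sigma^ig^\sharp f=g^\sharp\sigma^if=g^\sharp f^\sharp x_i$.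

**(5) Invertibility criterion.** If $\mathbb F_q(g,g^*,\dots,g^{(n-1)*})=K$, then $g\in\mathcal G(n,q)$. Indeed $g^\sharp$ is then onto, so $h\circ g=x_0$ for some $h$. This $h$ is not constant, and $(g\circ h)\circ g=g\circ(h\circ g)=g=x_0\circ g$. Since $f\mapsto f\circ g$ is injective, $g\circ h=x_0$.

If $g\in\mathcal G(n,q)$, then $g^\sharp$ is an automorphism of $K$ by (4).

Now let $X=(\mathbb P^1)^n$ over $\mathbb F_q$, with function field $K$, and let $\Phi_g=(g,g^*,\dots,g^{(n-1)*}):X\dashrightarrow X$. Then $g^\sharp$ is pullback along $\Phi_g$, and (4) says $\Phi_{f\circ g}=\Phi_f\circ\Phi_g$. The generators of $H$ look as follows.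

* If $g\in\mathcal G(1,q)$, then $\Phi_g=(g(x_0),\dots,g(x_{n-1}))$ is an automorphism of $X$.
* If $g\in\mathcal M(n,q)$, the exponent matrix of $\Phi_g$ describes multiplication by a unit on $\mathbb Z[\rho]$, so it lies in $GL_n(\mathbb Z)$, and $\Phi_g$ is an automorphism of the torus $\mathbb T=\mathbb G_m^n\subset X$.

Since $\mathcal G(1,q)$ and $\mathcal M(n,q)$ are groups, every $h\in H$ is a finite composite of elements of these two groups.

**Valuations.** A prime divisor $D\subset X$ (an integral closed subscheme of codimension 1) has a normalized discrete valuation $v_D$ on $K$, with residue field the function field $\mathbb F_q(D)$. Every valuation $v$ of $K$ trivial on $\mathbb F_q$ has a *centre* on $X$: the closure of the unique point $z\in X$ whose local ring is dominated by $\mathcal O_v$, that is, $\mathcal O_{X,z}\subset\mathcal O_v$ and $\mathfrak m_z=\mathfrak m_v\cap\mathcal O_{X,z}$. It exists since for each $i$ one of $x_i,1/x_i$ has value $\ge0$. The centre of $v_D$ is $D$. For example, for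 $n=2$ the valuation with $v(x_0)=1,\ v(x_1)=2$, given on polynomials by the least weight of a monomial, has centre the point $(0,0)$, so it is not the valuation of a prime divisor of $X$.

## 4. Units of $\mathbb Z[\pi]$ give global $\mathcal P$-forms

The purpose of this section is to build $\varepsilon\mapsto y_\varepsilon$. Let bar be the automorphism of $K_2$ that fixes all $x_i$ and acts as $z\mapsto z^q$ on $\mathbb F_{q^2}$; its fixed field is $K$, and $\bar u_i=u_i^{-1}$.

**Step 1: the elements $y_\varepsilon$ lie in $K$.** For $\varepsilon=\sum_{i<n}e_i\pi^i\in\mathbb Z[\pi]^\times$ put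
$$w=w_\varepsilon=\prod_iu_i^{e_i},\qquad y=y_\varepsilon=\frac{\alpha-\bar\alpha w}{1-w}.$$
Then
$$y-\alpha=\frac{(\alpha-\bar\alpha)w}{1-w},\qquad y-\bar\alpha=\frac{\alpha-\bar\alpha}{1-w},\qquad w=\frac{y-\alpha}{y-\bar\alpha}. \tag{6}$$
Since $\bar w=w^{-1}$, we get $\bar y=\frac{\bar\alpha-\alpha w^{-1}}{1-w^{-1}}=\frac{\bar\alpha w-\alpha}{w-1}=y$. So $y\in K$, and $y$ is nonconstant because $w$ is.

**Step 2: $y_\varepsilon$ is invertible.** Applying $\sigma^i$ to (6), $\sigma^iw=\frac{y^{i*}-\alpha}{y^{i*}-\bar\alpha}$, and this monomial corresponds to $\pi^i\varepsilon$. As $\varepsilon$ is a unit, $\{\pi^i\varepsilon\}_{0\le i<n}$ is a $\mathbb Z$-basis of $\mathbb Z[\pi]$, so each $u_i$ is a monomial in $w,\sigma w,\dots,\sigma^{n-1}w$. Put $K'=\mathbb F_q(y,y^*,\dots,y^{(n-1)*})\subset K$. Then $\mathbb F_{q^2}K'$ contains all $u_i$, hence all $x_i$, so $\mathbb F_{q^2}K'=K_2$ and $[K_2:K']\le2$. But $[K_2:K]=2$ and $K'\subset K$, so $K'=K$. By (5), $y_\varepsilon\in\mathcal G(n,q)$.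

**Step 3: $\varepsilon\mapsto y_\varepsilon$ is an injective homomorphism.** Let $\psi_\varepsilon$ be the $\mathbb F_{q^2}$-linear extension of $y_\varepsilon^\sharp$ to $K_2$. It sends $u_i$ to $\frac{y^{i*}-\alpha}{y^{i*}-\bar\alpha}=\sigma^iw_\varepsilon$, so on monomials in the $u_i$ it is multiplication by $\varepsilon$. Hence $\psi_\delta(w_\varepsilon)=w_{\varepsilon\delta}$ and $y_\varepsilon\circ y_\delta=\psi_\delta(y_\varepsilon)=y_{\varepsilon\delta}$. Since $y_\varepsilon$ determines $w_\varepsilon$, which determines $\varepsilon$, the map is injective.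

**Step 4: $y_{\pm1}\in H$.** Clearly $y_1=x_0$. For $\varepsilon=-1$ we have $w=u_0^{-1}$, and
$$y_{-1}=\frac{\alpha u_0-\bar\alpha}{u_0-1}=\frac{(\alpha-\bar\alpha)(x_0-\alpha-\bar\alpha)}{\bar\alpha-\alpha}=\alpha+\bar\alpha-x_0\in\mathcal G(1,q)\subset H .$$

**Example, $n=3$, $q=2$.** Here $\pi^3=-2$, and $(1+\pi)(1-\pi+\pi^2)=1+\pi^3=-1$, so $1+\pi$ is a unit. Let $\alpha^2=\alpha+1$, so $\alpha+\bar\alpha=\alpha\bar\alpha=1$. With $E=(x_0+\alpha)(x_1+\alpha)$ we have $w=u_0u_1=E/\bar E$. Here $E+\bar E=x_0+x_1+1$, and in $\alpha\bar E+\bar\alpha E$ the coefficient of $x_0x_1$ is $\alpha+\bar\alpha=1$, that of $x_0+x_1$ is $2\alpha\bar\alpha=0$, and the constant is $\alpha\bar\alpha^2+\bar\alpha\alpha^2=1$. Therefore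
$$y_{1+\pi}=\frac{\alpha\bar E+\bar\alpha E}{E+\bar E}=\frac{x_0x_1+1}{x_0+x_1+1}.$$
Its inverse is $y_\delta$ with $\delta=-1+\pi-\pi^2$, and the same computation with $(x_0+\bar\alpha)(x_1+\alpha)(x_2+\bar\alpha)$ in place of $E$ gives
$$y_{\delta}=\frac{x_0x_1x_2+x_0x_1+x_1x_2+x_0+x_2+1}{x_0x_1+x_0x_2+x_1x_2+x_1+1}.$$
A partial check of $y_\delta\circ y_{1+\pi}=x_0$: at $x_1=x_2=0$, with $e=1/(x_0+1)$, the three entries $y,y^*,y^{**}$ of $y_{1+\pi}$ are $e,1,e^2$, and $y_\delta$ evaluates there to $\frac{e^3+1}{e^3+e^2+e}=\frac{e+1}{e}=x_0$.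

## 5. Contracted divisors and their residue fields: proof of Theorem 1

It remains to show $y_\varepsilon\notin H$ for $\varepsilon\ne\pm1$. Since words in the generators can be arbitrarily long, we need a property that survives composition.

**A first attempt.** Say that $h$ *contracts* $D$ if $v_D\circ h^\sharp$ is not the valuation of a prime divisor of $X$. Elements of $\mathcal G(1,q)$ contract nothing, and a monomial can only contract the coordinate divisors $\{x_i=0\}$, $\{x_i=\infty\}$, since it is an automorphism of $\mathbb T$. On the other hand, $y=y_{1+\pi}$ in the example contracts $\{m(x_0)=0\}$: put $x_0=\alpha$ and compute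
$$y=\frac{\alpha x_1+1}{x_1+\bar\alpha}=\alpha,\qquad y^{**}=\frac{\alpha^2x_2+1}{x_2+\alpha^2+1}=\frac{\bar\alpha(x_2+\alpha)}{x_2+\alpha}=\bar\alpha,$$
so two of the three coordinates of $\Phi_y$ become constant. One would like to say that elements of $H$ contract only coordinate divisors. This is false. In $H(3,2)$ the number $-1+\rho$ is a unit, as $(\rho-1)(\rho^2+\rho+1)=1$, so $x_1/x_0\in\mathcal M(3,2)$, and $h=\frac{x_1}{x_0}\circ(x_0+1)=\frac{x_1+1}{x_0+1}\in H$. Along $D=\{x_0=1\}$ the entries
$$h=\frac{x_1+1}{x_0+1},\qquad h^*=\frac{x_2+1}{x_1+1},\qquad h^{**}=\frac{x_0^2+1}{x_2+1}$$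
have values $-1,0,2$. So the centre of $v_D\circ h^\sharp$ lies in $\{x_0=\infty\}\cap\{x_2=0\}$, and $h$ contracts $\{x_0=1\}$. Composites contract new divisors, and listing them all does not look promising.

What survives is a property of the residue field. The divisors contracted by generators have function fields purely transcendental over $\mathbb F_q$, whereas $\{m(x_0)=0\}$ has residue field $\mathbb F_{q^2}(x_1,\dots,x_{n-1})$, which contains $\mathbb F_{q^2}$. An automorphism $h^\sharp$ never changes the isomorphism type of the residue field over $\mathbb F_q$. So divisors of the second type never meet the bad locus of a generator, however long the word.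

**Definition.** Let $S$ be the set of valuations $v_D$, with $D\subset X$ a prime divisor such that $\mathbb F_q$ is not algebraically closed in $\mathbb F_q(D)$.

**Step 1: if $h\in H$ and $v\in S$, then $v\circ h^\sharp\in S$.** By (4) it suffices to treat $h\in\mathcal G(1,q)$ and $h\in\mathcal M(n,q)$. In the first case $\Phi_h$ is an automorphism of $X$, so $v_D\circ h^\sharp=v_{\Phi_h(D)}$, and the residue fields are isomorphic over $\mathbb F_q$. In the second case, the prime divisors not meeting $\mathbb T$ are exactly the $\{x_i=0\}$ and $\{x_i=\infty\}$. Their function fields are purely transcendental over $\mathbb F_q$, so $\mathbb F_q$ is algebraically closed in them and their valuations are not in $S$. Hence if $v_D\in S$, then $D$ meets $\mathbb T$, and as $\Phi_h$ is an automorphism of $\mathbb T$, $v_D\circ h^\sharp$ is the valuation of the closure of $\Phi_h(D\cap\mathbb T)$, with isomorphic residue field. So it lies in $S$.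

**Step 2: set-up over $\mathbb F_{q^2}$.** This step makes the $u_i$ available for computing values. Let $D=\{m(x_0)=0\}$, so $v_D\in S$. Suppose $y_\varepsilon\in H$. By Step 1, $v_D\circ y_\varepsilon^\sharp=v_{D'}$ for a prime divisor $D'\subset X$. Let $X_2=X\otimes\mathbb F_{q^2}$ and let $\tilde v$ be the valuation of $K_2$ of the divisor $\{x_0=\alpha\}$ of $X_2$. The generic point of this divisor maps to the generic point of $D$, so the valuation ring of $\tilde v|_K$ dominates the discrete valuation ring of $v_D$, and $\tilde v|_K$ is a positive multiple of $v_D$. Since $v_D(m(x_0))=1=\tilde v((x_0-\alpha)(x_0-\bar\alpha))$, we get $\tilde v|_K=v_D$. Hence $\tilde v\circ\psi_\varepsilon$ restricts to $v_D\circ y_\varepsilon^\sharp=v_{D'}$ on $K$. Let $z\in X_2$ be the generic point of its centre. The image of $z$ in $X$ has local ring dominated by the valuation ring of $v_{D'}$, so it is the generic point of $D'$. As $X_2\to X$ is finite, the centre of $\tilde v\circ\psi_\varepsilon$ has dimension $\dim D'=n-1$.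

**Step 3: values force $\varepsilon=\pm1$.** Put $a_i=\tilde v(\psi_\varepsilon(u_i))=\tilde v(\sigma^iw_\varepsilon)$. Since $\tilde v(u_0)=1$ and $\tilde v(u_j)=0$ for $j\ge1$, $a_i$ is the coefficient of $\pi^0$ in $\pi^i\varepsilon$. Using $\pi^n=-q$,
$$a_0=e_0,\qquad a_i=-q\,e_{n-i}\quad(1\le i\le n-1).$$
If $a_i\neq0$, then $u_i$ or $u_i^{-1}$ has positive value under $\tilde v\circ\psi_\varepsilon$, so the centre is contained in $\{x_i\in\{\alpha,\bar\alpha\}\}$. If $a_i\ne0\ne a_j$ with $i\ne j$, the centre lies in a set of dimension $n-2$, a contradiction. So at most one $e_j$ is nonzero, and as $\varepsilon\neq0$ we have $\varepsilon=e_j\pi^j$ for some $j$. Its norm is $\pm e_j^nq^j$, which must be $\pm1$, so $j=0$ and $\varepsilon=\pm1$. Together with Step 4 of Section 4: $y_\varepsilon\in H$ if and only if $\varepsilon=\pm1$.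

**Step 4: there are infinitely many units.** By (2), $\mathbb Z[\pi]$ is an order in a number field of degree $n\ge3$. With $r_1$ real embeddings and $r_2$ pairs of complex ones, $r_1+2r_2=n$ gives $r_1+r_2\ge n/2>1$. By Dirichlet's unit theorem for orders, the unit rank $r_1+r_2-1$ is at least $1$. Choose $\varepsilon$ of infinite order. For each integer $j\ne0$, the $j$-th power of $y_\varepsilon$ is $y_{\varepsilon^j}$ and $\varepsilon^j\neq\pm1$, so it is not in $H$. Hence the cosets of $H$ by the powers of $y_\varepsilon$ are pairwise distinct, and $H$ has infinite index. The displayed example is $y_{1+\pi}$ with $1+\pi\ne\pm1$. $\blacksquare$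

## 6. Valuations that $\sigma$ multiplies by $\rho$: proof of Theorem 2

The set $S$ is preserved by $H$ but not by $\mathcal G(n,q)$: the element $y_\varepsilon$ throws $v_D$ out of it. So it does not control conjugates of elements of $H$. For that we want valuations that *all* of $\mathcal G(n,q)$ permutes up to scale; the scale factors then multiply to a homomorphism. Every $g^\sharp$ commutes with $\sigma$, so the condition $v\circ\sigma=\rho v$ is stable under $v\mapsto v\circ g^\sharp$, and so is the residue field. We show that for odd $n$ the condition, together with residue field $\mathbb F_{q^2}$, leaves only finitely many valuations up to scale. "Real valuation" means one with values in $\mathbb R$.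

Let $n\ge3$ be odd. For $a\in\mathbb Z_{\ge0}^n$ put $\mathrm{wt}(a)=\sum a_i\rho^i$ and $|a|=\sum a_i$. By (2), distinct $a$ have distinct weights.

**Step 1: monomial valuations.** This step constructs the valuations and shows that a few values determine them. Let $Q$ be a closed point of $X$ (or of $X_2$), with residue field $\kappa$ and a regular system of parameters $t_0,\dots,t_{n-1}$ of $\mathcal O_Q$.

*Leading terms.* Every $0\neq f\in\mathcal O_Q$ can be written as a finite sum
$$f=c\,t^a+\sum c_bt^b,\qquad c\in\mathcal O_Q^\times,\ c_b\in\mathcal O_Q,\ \mathrm{wt}(b)>\mathrm{wt}(a). \tag{7}$$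
Choose $M$ with $f\notin\mathfrak m_Q^M$, and then an integer $M'\ge M$ with $M'>\max_{|b|<M}\mathrm{wt}(b)$. Start from $f=f\cdot t^0$. Go through degrees $j=0,1,\dots,M'-1$: if a coefficient of some $t^b$ with $|b|=j$ is a unit or $0$, keep it; otherwise it lies in $\mathfrak m_Q=(t_0,\dots,t_{n-1})$ and can be spread over monomials of degree $j+1$. The result is $f=\sum_{|b|<M'}c_bt^b+\sum_{|b|=M'}c_bt^b$ with $c_b\in\mathcal O_Q^\times\cup\{0\}$ for $|b|<M'$. Some $c_b$ with $|b|<M$ is nonzero, for otherwise $f\in\mathfrak m_Q^M$. So the nonzero term of least weight among $|b|<M'$ has weight less than $M'$, while $\mathrm{wt}(b)\ge|b|=M'$ if $|b|=M'$, because $\rho^i\ge1$. This term is the leading one, and it is unique since weights are distinct.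

*Uniqueness.* Let $v$ be a real valuation with $v\ge0$ on $\mathcal O_Q$ and $v(t_i)=\mu\rho^i$ for all $i$, where $\mu>0$. Units of $\mathcal O_Q$ have value $0$, so (7) gives $v(f)=\mu\,\mathrm{wt}(a)$. So $v$ is determined by $\mu$, and it is $\mu$ times the one for $\mu=1$.

*Existence for $\mu=1$.* By Cohen's structure theorem the completion of $\mathcal O_Q$ is $\kappa[[t_0,\dots,t_{n-1}]]$, and $\mathcal O_Q$ embeds in it. On a nonzero power series, let $v$ be the least weight of a monomial that occurs; it exists because only finitely many exponents have weight below a given bound. Clearly $v(f+g)\ge\min(v(f),v(g))$. Since weights are distinct, each series has one term of least weight, and in a product these two terms multiply to the unique term of least weight, so $v(fg)=v(f)+v(g)$. Restrict to $\mathcal O_Q$ and extend to its fraction field.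

*Properties for $\mu=1$.* The value group is $\bigoplus\mathbb Z\rho^i=\mathbb Z[\rho]$. If $f\in\mathfrak m_Q$, then $a\ne0$ in (7), so the minimum of $v$ on $\mathfrak m_Q\setminus\{0\}$ is $1$, attained at $t_0$. The residue field is $\kappa$: an element of value $0$ is $f/g$ with $f,g$ having the same leading exponent $a$; write their leading terms $ct^a$ and $dt^a$. Then $\frac fg-\frac cd=\frac{df-cg}{dg}$ has positive value, so the residue of $f/g$ is that of $c/d\in\mathcal O_Q^\times$.

For example, with $n=3$, $q=2$, $v(t_0^2+t_1)=\min(2,2^{1/3})=2^{1/3}$.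

**Step 2: the valuations $v_P$.** This step produces valuations with the required property. Let $P$ be a closed point of degree $2$ of $\mathbb P^1_{\mathbb F_q}$, with roots $\alpha,\bar\alpha$ and monic quadratic $m_P$ (in this step $\alpha$ depends on $P$). Let $Q_P$ be the closed point of $X$ with geometric points $(\alpha,\bar\alpha,\alpha,\dots,\alpha)$, whose $i$-th coordinate is $\alpha^{q^i}$, and its conjugate. Put $t_i=m_P(x_i)$. The ring $\mathbb F_q[x_0,\dots,x_{n-1}]/(t_0,\dots,t_{n-1})\cong\mathbb F_{q^2}^{\otimes n}$ is reduced and finite, so it is a product of fields. Hence $\mathcal O_{Q_P}/(t_0,\dots,t_{n-1})$ is a field, and the $t_i$ form a regular system of parameters. Let $v_P$ be the valuation of Step 1 with $\mu=1$. Its residue field is $\mathbb F_{q^2}$.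

The map $(x_0,\dots,x_{n-1})\mapsto(x_1,\dots,x_{n-1},x_0^q)$, whose pullback is $\sigma$, sends $(\alpha^{q^i})_i$ to the point with coordinates $\alpha^q,\alpha^{q^2},\dots,\alpha^{q^{n-1}},\alpha^q$. As $n$ is odd, $\alpha^q=\alpha^{q^n}$, so this is the conjugate point. So $\sigma$ restricts to a local endomorphism of $\mathcal O_{Q_P}$, with $t_i\mapsto t_{i+1}$ for $i<n-1$ and $t_{n-1}\mapsto m_P(x_0^q)=t_0^q$. Thus $v_P\circ\sigma\ge0$ on $\mathcal O_{Q_P}$ and $v_P(\sigma t_i)=\rho^{i+1}$ for all $i$ (for $i=n-1$ the value is $q=\rho^n$). By uniqueness, $v_P\circ\sigma=\rho v_P$.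

**Step 3: classification.** *Let $v$ be a nontrivial real valuation of $K$, trivial on $\mathbb F_q$, with residue field $\kappa\cong\mathbb F_{q^2}$ and $v\circ\sigma=\rho v$. Then $v=\lambda v_P$ for a unique $P$ of degree $2$ and a unique $\lambda>0$.*

Since $v\circ\sigma=\rho v$, $\sigma$ preserves $\mathcal O_v$ and $\mathfrak m_v$ and induces $\bar\sigma\in\mathrm{Gal}(\kappa/\mathbb F_q)$, with $\bar\sigma^n=\mathrm{Frob}_q$ because $\sigma^nf=f^q$. The group has order $2$ and $n$ is odd, so $\bar\sigma=\bar\sigma^n=\mathrm{Frob}_q$. Let $\xi\in\mathbb P^1(\kappa)$ be the residue of $x_0$.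

Suppose $\xi\in\mathbb P^1(\mathbb F_q)$. Put $t=x_0-\xi$, or $t=1/x_0$ if $\xi=\infty$. Then $\mu=v(t)>0$ and $v(\sigma^it)=\mu\rho^i$. The elements $t,\sigma t,\dots,\sigma^{n-1}t$ are regular parameters at the rational point $Q=(\xi,\dots,\xi)$. A polynomial in them has value $\ge0$, and if it does not vanish at $Q$, it is a nonzero constant plus terms of positive value, so it has value $0$; hence $v\ge0$ on $\mathcal O_Q$. By Step 1 the residue field of $v$ is that of $Q$, namely $\mathbb F_q$, a contradiction.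

So $\xi\in\kappa\setminus\mathbb F_q$. Let $P$ be the closed point of $\mathbb P^1$ it defines. The residue of $x_i=\sigma^ix_0$ is $\bar\sigma^i\xi=\xi^{q^i}$, so $v$ is centred at $Q_P$. With $t_i=m_P(x_i)=\sigma^it_0$ we have $v(t_i)=\rho^iv(t_0)$ and $v(t_0)>0$. By Step 1, $v=v(t_0)\,v_P$. The centre of $v$ determines $P$, and then $\lambda=v(t_0)$.

**Step 4: the homomorphism $\Lambda$.** Let $g\in\mathcal G(n,q)$. Since $g^\sharp$ is an automorphism of $K$ commuting with $\sigma$, $v_P\circ g^\sharp$ is a nontrivial real valuation with residue field isomorphic to $\mathbb F_{q^2}$, and $v_P\circ g^\sharp\circ\sigma=v_P\circ\sigma\circ g^\sharp=\rho\,v_P\circ g^\sharp$. By Step 3,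
$$v_P\circ g^\sharp=\lambda_P(g)\,v_{P'},\qquad P'=\tau_g(P)\ \text{of degree }2,\ \lambda_P(g)>0 .$$
Comparing value groups, $\lambda_P(g)\mathbb Z[\rho]=\mathbb Z[\rho]$, so $\lambda_P(g)\in\mathbb Z[\rho]^\times_{>0}$. By (4),
$$v_P\circ(g\circ h)^\sharp=v_P\circ h^\sharp\circ g^\sharp=\lambda_P(h)\,v_{\tau_h(P)}\circ g^\sharp=\lambda_P(h)\,\lambda_{\tau_h(P)}(g)\,v_{\tau_g\tau_h(P)} .$$
So $\tau_{g\circ h}=\tau_g\tau_h$. As $\tau_{x_0}$ is the identity, each $\tau_g$ permutes the finite set of closed points of degree $2$. Taking the product over this set,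
$$\Lambda(g)=\prod_{\deg P=2}\lambda_P(g)$$
satisfies $\Lambda(g\circ h)=\Lambda(g)\Lambda(h)$, so $\Lambda:\mathcal G(n,q)\to\mathbb Z[\rho]^\times_{>0}$ is a homomorphism.

**Step 5: $\Lambda$ is trivial on $H$.** First: *if $\Phi_g$ is a local isomorphism at $Q_P$, then $\lambda_P(g)=1$.* The valuation $v_P\circ g^\sharp$ is centred at $\Phi_g(Q_P)$; it is also centred at $Q_{P'}$, being $\lambda_P(g)v_{P'}$. So $\Phi_g(Q_P)=Q_{P'}$, and $g^\sharp$ maps $\mathfrak m_{Q_{P'}}$ bijectively to $\mathfrak m_{Q_P}$. The minimum of $v_P\circ g^\sharp$ on $\mathfrak m_{Q_{P'}}\setminus\{0\}$ is therefore the minimum of $v_P$ on $\mathfrak m_{Q_P}\setminus\{0\}$, which is $1$; it is also $\lambda_P(g)\cdot1$.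

All $Q_P$ lie in $\mathbb T$, since their coordinates are in $\mathbb F_{q^2}\setminus\mathbb F_q$. Elements of $\mathcal G(1,q)$ give automorphisms of $X$, and elements of $\mathcal M(n,q)$ give automorphisms of $\mathbb T$. So all their $\lambda_P$ equal $1$, and $\Lambda(H)=1$.

**Step 6: $\Lambda(y_\varepsilon)=|\varepsilon|$.** This step shows that $\Lambda$ is onto. Because $n$ is odd, we may take $\pi=-\rho$, so that $\mathbb Z[\pi]=\mathbb Z[\rho]\subset\mathbb R$. Now $\alpha,m$ are again those fixed in Section 1; let $P_0$ be the closed point $\{\alpha,\bar\alpha\}$.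

*The points $P\neq P_0$.* Let $U=X\setminus\bigcup_i\{m(x_i)=0\}$, an affine open set with coordinate ring $R$. Over $\mathbb F_{q^2}$, the function $u_i$ maps $\mathbb P^1\setminus\{\alpha,\bar\alpha\}$ isomorphically onto $\mathbb G_m$, so $R\otimes\mathbb F_{q^2}=\mathbb F_{q^2}[u_0^{\pm1},\dots,u_{n-1}^{\pm1}]$. On this ring $\psi_\varepsilon$ is a monomial automorphism, its exponent matrix being that of multiplication by the unit $\varepsilon$. As $\psi_\varepsilon$ commutes with bar, it restricts to an automorphism of the ring $R$ of bar-invariants. So $\Phi_{y_\varepsilon}$ is an automorphism of $U$. If $P\ne P_0$, then $Q_P\in U$, and $\lambda_P(y_\varepsilon)=1$ by Step 5.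

*The point $P_0$.* Let $\tilde v$ be the valuation of $K_2$ from Step 1, with $\mu=1$, at the point $(\alpha^{q^i})_i$ of $X_2$ with parameters $x_i-\alpha^{q^i}$. It is $\ge0$ on $\mathcal O_{Q_{P_0}}$, and $\tilde v(m(x_i))=\rho^i$, because the other factor of $m(x_i)$ is a unit at the point. So $\tilde v|_K=v_{P_0}$ by uniqueness. For even $i$ the numerator of $u_i$ has value $\rho^i$ and the denominator $0$; for odd $i$ it is the other way round. So $\tilde v(u_i)=(-1)^i\rho^i=\pi^i$, and $\tilde v(w_\varepsilon)=\sum e_i\pi^i=\varepsilon$, as a real number. By (6),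
$$m(y_\varepsilon)=(y_\varepsilon-\alpha)(y_\varepsilon-\bar\alpha)=(\alpha-\bar\alpha)^2\frac{w}{(1-w)^2}. \tag{8}$$
If $\varepsilon>0$, then $\tilde v(1-w)=0$ and $\tilde v(m(y_\varepsilon))=\varepsilon$. If $\varepsilon<0$, then $\tilde v(1-w)=\varepsilon$ and $\tilde v(m(y_\varepsilon))=\varepsilon-2\varepsilon=|\varepsilon|$. So in both cases
$$\lambda_{P_0}(y_\varepsilon)\,v_{P_0'}(m(x_0))=v_{P_0}(m(y_\varepsilon))=|\varepsilon|>0,\qquad P_0'=\tau_{y_\varepsilon}(P_0).$$
Hence $m(x_0)$ vanishes at $Q_{P_0'}$, so $P_0'=P_0$, and since $v_{P_0}(m(x_0))=1$, $\lambda_{P_0}(y_\varepsilon)=|\varepsilon|$. Altogether $\Lambda(y_\varepsilon)=|\varepsilon|$.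

*A check for $n=3$, $q=2$, $\varepsilon=1+\pi=1-\rho$.* Here (8) reads $m(y)=\frac{m(x_0)m(x_1)}{(x_0+x_1+1)^2}$. Near $(\alpha,\bar\alpha,\alpha)$ write $x_0=\alpha+s_0$, $x_1=\bar\alpha+s_1$; then $x_0+x_1+1=s_0+s_1$ has value $1$, so $m(y)$ has value $1+\rho-2=\rho-1=|\varepsilon|$.

**Step 7: the target.** By Step 6, $\Lambda$ is onto $\mathbb Z[\rho]^\times_{>0}\cong\mathbb Z[\rho]^\times/\{\pm1\}$. The field $\mathbb Q(\rho)$ has $r_1=1$ and $r_2=\frac{n-1}2$ because $n$ is odd, and its only roots of unity are $\pm1$ because it has a real embedding. By Dirichlet's theorem for orders, $\mathbb Z[\rho]^\times/\{\pm1\}\cong\mathbb Z^{(n-1)/2}$. So $\Lambda$ is the required homomorphism. The normal closure of $H$ lies in its kernel, and $(n-1)/2\ge1$, so this closure has infinite index. $\blacksquare$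

## 7. The case $n=q=2$: base points at $(\beta,\beta^4)$

For $n=2$ both constructions stop at a definite place. The units of $\mathbb Z[\sqrt{-q}]$ satisfy $a^2+qb^2=1$, so $b=0$, and only $y_{\pm1}$ remain, which lie in $H$. And a valuation with residue field $\mathbb F_{q^2}$ and $v\circ\sigma=\rho v$ would induce $\bar\sigma\in\mathrm{Gal}(\mathbb F_{q^2}/\mathbb F_q)$ with $\bar\sigma^2=\mathrm{Frob}_q\neq1$, impossible in a group of order $2$.

For $q=2$ the Galois group of $\mathbb F_8/\mathbb F_2$, of order $3$, does contain a square root of Frobenius, namely $\beta\mapsto\beta^4$, since $\beta^{16}=\beta^2$. So consider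
$$\mathcal P=\{(\beta,\beta^4):\beta\in\mathbb F_8\setminus\mathbb F_2\}.$$
The map $\theta:(x_0,x_1)\mapsto(x_1,x_0^2)$, whose pullback is $\sigma$, sends $(\beta,\beta^4)$ to $(\beta^4,\beta^2)=(\beta^4,(\beta^4)^4)$. We show that elements of $H(2,2)$ are regular along $\mathcal P$, and then exhibit a $g\in\mathcal G(2,2)$ that is not. From now on $n=q=2$, points have coordinates in an algebraic closure, and $x=x_0$, $y=x_1$.

**Step 1: every $h\in H$ has $\Phi_h$ regular along $\mathcal P$, with $\Phi_h(\mathcal P)\subset\mathcal P$.** Since $\Phi_{f\circ h}=\Phi_f\circ\Phi_h$, it suffices to check generators. For $\gamma\in\mathcal G(1,2)$, $\Phi_\gamma$ is an automorphism of $X$ and $(\beta,\beta^4)\mapsto(\gamma(\beta),\gamma(\beta^4))=(\gamma(\beta),\gamma(\beta)^4)$. As $\gamma$ permutes $\mathbb P^1(\mathbb F_8)$ and $\mathbb P^1(\mathbb F_2)$, $\gamma(\beta)\in\mathbb F_8\setminus\mathbb F_2$. For $h=x_0^ax_1^b\in\mathcal M(2,2)$ we have $a+b\sqrt2\in\mathbb Z[\sqrt2]^\times$, that is $a^2-2b^2=\pm1$, and $h^*=x_1^ax_0^{2b}$.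 The map $\Phi_h$ is regular on $\mathbb T$, which contains $\mathcal P$, and since $\beta^7=1$,
$$(\beta,\beta^4)\mapsto(\beta^{a+4b},\beta^{4a+2b})=(\delta,\delta^4),\qquad\delta=\beta^{a+4b}.$$
If $\delta=1$, then $7\mid a+4b$, since $\beta$ has order $7$; so $a\equiv3b$ and $a^2-2b^2\equiv7b^2\equiv0\pmod7$, a contradiction. So $\delta\in\mathbb F_8\setminus\mathbb F_2$.

**Step 2: a convenient form of $A$ and $B$.** This prepares all later computations. Put
$$m=x^3+x+1,\quad Y=y+x^2+x,\quad c=xy+y+1,\quad r=Y,\quad r^*=x^2+y^2+y .$$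
(In this section $m$ denotes this cubic.) Then
$$c=(x+1)Y+m,\qquad r^*=Y^2+Y+xm, \tag{9}$$
since $(x+1)(x^2+x)+m=(x^3+x)+(x^3+x+1)=1$, and $Y^2+Y+xm=(y^2+x^4+x^2)+(y+x^2+x)+(x^4+x^2+x)=x^2+y^2+y$. So $A=c\,r\,r^*$. Moreover
$$B=m^3+m^2Y+mY^2+x^2Y^3+xY^4. \tag{10}$$
To verify (10), put $s_0=x^2+x$, so $Y=y+s_0$, $Y^2=y^2+s_0^2$, $Y^3=y^3+s_0y^2+s_0^2y+s_0^3$, $Y^4=y^4+s_0^4$. The coefficients of the right side are:

* $y^4$: $x$; and $y^3$: $x^2$;
* $y^2$: $m+x^2s_0=(x^3+x+1)+(x^4+x^3)=x^4+x+1$;
* $y^1$: $m^2+x^2s_0^2=(x^6+x^2+1)+(x^6+x^4)=x^4+x^2+1$;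
* $y^0$: $m^3+m^2s_0+ms_0^2+x^2s_0^3+xs_0^4$, where
  * $m^3=x^9+x^7+x^6+x^5+x^2+x+1$,
  * $m^2s_0=x^8+x^7+x^4+x^3+x^2+x$,
  * $ms_0^2=x^7+x^4+x^3+x^2$,
  * $x^2s_0^3=x^8+x^7+x^6+x^5$,
  * $xs_0^4=x^9+x^5$,

  with sum $x^5+x^2+1$.

As sections on $\mathbb P^1\times\mathbb P^1$, $A$ and $B$ have bidegree $(5,4)$. The polynomials $A^*=A(x_1,x_0^2)$ and $B^*=B(x_1,x_0^2)$ have bidegree $(8,5)$.

**Step 3: $A$ and $B$ are coprime over $\overline{\mathbb F}_2$.** The factors $c$ and $r$ are irreducible, being linear in $y$ with coprime coefficients. Also $r^*=x^2+(y^2+y)$ is irreducible: it is monic in $x$, and $y^2+y$ is not a square in $\overline{\mathbb F}_2(y)$ because its derivative is $1\ne0$. None of the three divides $B$: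

* Modulo $r=Y$, $B\equiv m^3$, a nonzero polynomial in $x$ alone, which $r$ does not divide.
* Modulo $c$, $(x+1)Y\equiv m$ by (9), so
$$(x+1)^4B\equiv m^3\big[(x+1)^4+(x+1)^3+(x+1)^2+x^2(x+1)+xm\big].$$
The bracket is $(x^4+1)+(x^3+x^2+x+1)+(x^2+1)+(x^3+x^2)+(x^4+x^2+x)=1$. So $(x+1)^4B\equiv m^3$, and $c\nmid m^3$.
* Modulo $r^*$, $Y^2\equiv Y+xm$, hence $Y^3\equiv(1+xm)Y+xm$ and $Y^4\equiv Y+xm+x^2m^2$. The remainder of $B$, of degree at most $1$ in $Y$, has $Y$-coefficient $m^2+m+x^2(1+xm)+x$. As $m^2+m=x^6+x^3+x^2+x$ and $x^3m=x^6+x^4+x^3$, this equals $x^4\ne0$. Since $r^*$ is monic of degree $2$ in $Y$, it does not divide $B$.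

Consequently (by resultants) the ideal $(A,B)$ contains a nonzero polynomial in $x$ alone and one in $y$ alone, so $A$ and $B$ have only finitely many common zeros over any extension field.

**Step 4: base conditions for $A$ and $B$.** This step measures how strongly $A,B$ vanish at four points. The points are $P=(\alpha,\alpha^4)$ for the three $\alpha\in\mathbb F_8$ with $\alpha^3=\alpha+1$, with local coordinates $u=x-\alpha$, $v=y-\alpha^4$, and $P_\infty=(\infty,\infty)$, with $u=1/x$, $v=1/y$. The claim is that at each of them all monomials $u^av^b$ occurring in $A$ and in $B$ (at $P_\infty$: in $u^5v^4A$ and $u^5v^4B$) satisfy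
$$a+b\ge3,\qquad a+2b\ge4. \tag{11}$$
Let $o_1$ and $o_2$ be the orders for the weights $(1,1)$ and $(1,2)$ of $(u,v)$; they are additive on products. We must show $o_1\ge3$ and $o_2\ge4$.

*At $P$, for $A$.* Note $\alpha^4=\alpha^2+\alpha$ and $\alpha^8=\alpha$. Then $Y=u+u^2+v$, and $m$ is divisible by $u$, so both have $o_1,o_2\ge1$. Next $c(P)=(\alpha+1)\alpha^4+1=\alpha^7+1=0$, so $o_1(c),o_2(c)\ge1$. Finally $r^*=u^2+v+v^2+(\alpha^2+\alpha^8+\alpha^4)=u^2+v+v^2$, so $o_1(r^*)\ge1$ and $o_2(r^*)\ge2$. Adding up, $o_1(A)\ge3$ and $o_2(A)\ge1+1+2=4$.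

*At $P$, for $B$.* Put $Z=y+x^4=Y+xm$; then $Z=v+u^4$, so $o_1(Z)=1$, $o_2(Z)=2$. Substitute $Y=Z+xm$ in the first four terms of (10). The terms free of $Z$ are $m^3(1+x+x^2+x^5)=(x^2+1)m^4$, because $(x^2+1)(x^3+x+1)=x^5+x^2+x+1$. The rest follows from $m^2Y=m^2Z+xm^3$, $mY^2=mZ^2+x^2m^3$, $x^2Y^3=x^2Z^3+x^3mZ^2+x^4m^2Z+x^5m^3$:
$$B=(x^2+1)m^4+Z\big(m^2+mZ+x^2Z^2+x^3mZ+x^4m^2\big)+xY^4 .$$
For $o_1$ the three summands have order at least $4$, $1+2=3$, $4$. For $o_2$ they have order at least $4$, $2+2=4$, $4$. So $o_1(B)\ge3$ and $o_2(B)\ge4$.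

*At $P_\infty$.* We have
$$uv\,c=1+u+uv,\qquad u^2v\,r=u^2+v+uv,\qquad u^2v^2\,r^*=u^2+v^2+u^2v,$$
with $o_1=0,1,2$ and $o_2=0,2,2$. The product is $u^5v^4A$, so (11) holds for $A$. For $B$, a monomial $x^iy^j$ becomes $u^{5-i}v^{4-j}$, and (11) becomes $i+j\le6$ and $i+2j\le9$. The pairs $(i,j)$ occurring in $B$ are $(1,4)$, $(2,3)$, $(4,2)$, $(1,2)$, $(0,2)$, $(4,1)$, $(2,1)$, $(0,1)$, $(5,0)$, $(2,0)$, $(0,0)$. The largest value of $i+j$ is $6$, at $(4,2)$, and the largest value of $i+2j$ is $9$, at $(1,4)$.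

**Step 5: base conditions for $A^*$ and $B^*$.** At the same four points, $A^*$ and $B^*$ (at $P_\infty$: $u^8v^5A^*$ and $u^8v^5B^*$) satisfy
$$a+b\ge4,\qquad a+2b\ge6. \tag{12}$$
Indeed $A^*,B^*$ are the pullbacks of $A,B$ along $\theta$. It sends $(\alpha,\alpha^4)$ to $(\alpha^4,(\alpha^4)^4)$, again one of the points since $\alpha^4$ is conjugate to $\alpha$, and it fixes $P_\infty$. The local coordinates at the image pull back by $u\mapsto v$, $v\mapsto u^2$: at $P$, $x_1-\alpha^4=v$ and $x_0^2-\alpha^2=u^2$; at $P_\infty$, $1/x_1=v$ and $1/x_0^2=u^2$. So $u^av^b$ becomes $u^{2b}v^a$, and by (11) $2b+a\ge4$ and $2b+2a\ge6$.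

**Step 6: $[K:\mathbb F_2(g,g^*)]$ as an intersection count.** We want to apply (5). The elements $s=g=A/B$ and $t=g^*=A^*/B^*$ are algebraically independent. Let $L=\mathbb F_2(s,t)$, $N=[K:L]$, which is finite, and let $k'$ be an algebraic closure of $L$. Put $F=A-sB$ and $G=A^*-tB^*$. The ring $R_0=\mathbb F_2[X_0,X_1]_{BB^*}$ contains $s$ and $t$, and $R_0\cong\mathbb F_2[s,t][X_0,X_1]_{BB^*}/(A-sB,A^*-tB^*)$, because the relations just say $s=A/B$ and $t=A^*/B^*$. Inverting the nonzero elements of $\mathbb F_2[s,t]$,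
$$T=R_0\otimes_{\mathbb F_2[s,t]}L\cong L[X_0,X_1]_{BB^*}/(F,G).$$
On the other hand $T$ is a localization of $R_0$ inside $K$. It is a domain containing $L$ and algebraic over $L$, hence a field, and it contains $x_0,x_1$; so $T=K$. Extending scalars to $k'$,
$$N=\dim_{k'}k'[X_0,X_1]_{BB^*}/(F,G)=\sum_{R\in\mathbb A^2(k'),\ (BB^*)(R)\ne0}I_R(F,G), \tag{13}$$
since a finite-dimensional algebra is the product of its localizations at its maximal ideals. Here $I_R$ is the local intersection multiplicity.

**Step 7: $F$ and $G$ have no common component on $\mathbb P^1\times\mathbb P^1$ over $k'$.** This is needed for Bézout.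

* The lines at infinity are not components of $F$: the coefficient of $x^5$ in $F$ is $y-s$, and that of $y^4$ is $(x+1)-sx$, both nonzero.
* An affine common component not contained in $\{BB^*=0\}$ would make the algebra in (13) infinite-dimensional, while $N<\infty$.
* A common component contained in $\{B=0\}$ would also lie in $\{A=0\}$, since $A=F+sB$. By Step 3, $A$ and $B$ have only finitely many common zeros, a contradiction.
* A common component contained in $\{B^*=0\}$ would lie in $\{A^*=B^*=0\}$, and its image under the finite map $\theta$ would be a curve in $\{A=B=0\}$, again a contradiction.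

Curves of bidegrees $(a,b)$ and $(a',b')$ without common component meet in $ab'+ba'$ points, counted with multiplicity. So the total intersection number of $F$ and $G$ is $5\cdot5+4\cdot8=57$.

**Step 8: each of the four points absorbs at least $14$.** At such a point $F$ satisfies (11) and $G$ satisfies (12), being combinations of $A,B$ and of $A^*,B^*$. Let $\mu_F\ge3$, $\mu_G\ge4$ be the multiplicities. If $\mu_F\ge4$ or $\mu_G\ge5$, then $I\ge\mu_F\mu_G\ge15$. Otherwise $\mu_F=3$ and $\mu_G=4$. Blow up the point and look at $u=v'=0$, where $v=uv'$. The strict transform of $F$ is $F(u,uv')/u^3$, with monomials $u^{a+b-3}v'^{\,b}$ of degree $a+2b-3\ge4-3=1$. That of $G$ has monomials $u^{a+b-4}v'^{\,b}$ of degree $a+2b-4\ge6-4=2$. By Noether's formula, $I$ equals $\mu_F\mu_G$ plus the intersection multiplicities of the strict transforms at the infinitely near points, so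
$$I\ge3\cdot4+1\cdot2=14 .$$

**Step 9: $g\in\mathcal G(2,2)$.** None of the four points contributes to (13): $B$ vanishes at the three points $P$, and $P_\infty$ is not in $\mathbb A^2$. Hence
$$1\le N\le57-4\cdot14=1 .$$
So $N=1$, that is, $\mathbb F_2(g,g^*)=K$, and $g\in\mathcal G(2,2)$ by (5).

**Step 10: $g\notin H(2,2)$.** Let $P=(\alpha,\alpha^4)$ with $\alpha^3=\alpha+1$, a point of $\mathcal P$. By Step 1 every $h\in H$ is regular at $P$ as a map to $\mathbb P^1$, which means that $h$ or $1/h$ lies in the local ring $\mathcal O_P$ of the plane over $\overline{\mathbb F}_2$. Now $A(P)=B(P)=0$, and $A,B$ are coprime in the unique factorization domain $\mathcal O_P$: a common prime factor there would come from a common prime factor in $\overline{\mathbb F}_2[x,y]$, excluded by Step 3. If $A/B=e\in\mathcal O_P$, then $A=eB$, so $B$ is a common divisor of $A$ and $B$ and hence a unit, contradicting $B(P)=0$; in the same way $B/A\notin\mathcal O_P$. So $g$ is not regular at $P$, and $g\in\mathcal G(2,2)\setminus H(2,2)$.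 $\blacksquare$
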